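# Products over a minimal set on the line: conformal dimension of $E\times Y$

## 1. A cost function on the fibers of a product

Let $X$ be a nonempty metric space and $Y$ a nonempty compact metric space. Give $X\times Y$ the max metric $d=\max\{d_X,d_Y\}$. Balls $B(x,r)$ are closed throughout, and distances in the target of a map are written $|\cdot-\cdot|$. Suppose that $Y$ carries a Borel probability measure $\nu$ such that, for some $d'>0$ and $C<\infty$,
$$\nu(B(y,r))\le C\,r^{d'}\qquad\text{for all } y\in Y,\ r>0. \tag{1}$$

Let $F$ be an injective map from $X\times Y$ to a metric space $Z$. Cover the image $F(X\times Y)$ by countably many nonempty sets $U_i\subset F(X\times Y)$ of finite diameter. Each $U_i$ has a preimage, the preimage has a diameter, and it casts a shadow on $Y$: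
$$A_i=F^{-1}(U_i),\qquad r_i=\operatorname{diam}A_i\in[0,\infty],\qquad K_i=\overline{\pi_Y(A_i)}.$$
For $s>0$ define, with the convention $\infty^{-d'}=0$,
$$g(y)=\sum_{i:\ r_i>0}\mathbf 1_{K_i}(y)\,(\operatorname{diam}U_i)^s\,r_i^{-d'},\qquad y\in Y. \tag{2}$$
The sets $K_i$ are closed, so $g:Y\to[0,\infty]$ is Borel. We call $g(y)$ the cost of the cover on the fiber $X\times\{y\}$. Every $U_i$ whose preimage meets that fiber and has $r_i>0$ contributes to $g(y)$.

**Lemma 1 (average cost).** $\displaystyle\int_Y g\,d\nu\le C\sum_i(\operatorname{diam}U_i)^s.$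

**Proof.** The projection $\pi_Y$ is $1$-Lipschitz and taking closures does not change diameters, so $\operatorname{diam}K_i\le r_i$. If $0<r_i<\infty$, then $K_i$ lies in a ball of radius $r_i$ centered at one of its points, so $\nu(K_i)\le C r_i^{d'}$ by (1). The $i$-th term of (2) therefore has integral at most $C(\operatorname{diam}U_i)^s$. If $r_i=\infty$, the term is $0$. Sum over $i$. $\blacksquare$

The function $g$ serves to pass from a cheap cover of the whole image to a fiber that is cheap with a smaller exponent. If $\sum_i(\operatorname{diam}U_i)^s$ is tiny, some fiber has tiny cost. The cost carries the extra factor $r_i^{-d'}$, which is large when $r_i$ is small. If we can bound $r_i$ above by a power of $\operatorname{diam}U_i$, say $\operatorname{diam} U_i\ge c\,r_i^{\beta}$, then $r_i^{-d'}\ge \text{const}\cdot(\operatorname{diam}U_i)^{-d'/\beta}$, and the image of the fiber is covered cheaply with the exponent $s-d'/\beta$. A lower bound for the dimension of the image of a fiber then becomes a lower bound for $s$.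

Recall that $\mathcal H^s(A)=0$ exactly when for each $n$ there is a countable cover of $A$ by sets $U_i$ with $\operatorname{diam}U_i<2^{-n}$ and $\sum_i(\operatorname{diam}U_i)^s<2^{-n}$ (for $s>0$). We may shrink the sets to subsets of $A$ and drop empty ones. Recall also that $\dim_HA=\inf\{s>0:\mathcal H^s(A)=0\}$, and that $\dim_H\bigcup_jA_j=\sup_j\dim_HA_j$ for countable unions.

**Lemma 2 (choice of a fiber).** Let $F$ and $\nu$ be as above, let $s>0$, and suppose $\mathcal H^s(F(X\times Y))=0$. For each $n$ take a cover $(U_i^n)_i$ of $F(X\times Y)$ by nonempty subsets with $\operatorname{diam}U^n_i<2^{-n}$ and $\sum_i(\operatorname{diam}U_i^n)^s<2^{-n}$. Write $A^n_i,r^n_i,K^n_i$ for the associated data and $g_n$ for the cost (2). Then there is $y\in Y$ such that $g_n(y)\to0$ and no $A_i^n$ that is a singleton meets $X\times\{y\}$.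

**Proof.** By Lemma 1, $\int\sum_ng_n\,d\nu\le C\sum_n2^{-n}<\infty$. Hence $\sum_ng_n<\infty$ at $\nu$-almost every point, and there $g_n\to0$. The sets $A_i^n$ that are singletons are countable in number, so only countably many values of $y$ occur as their second coordinates. Letting $r\to0$ in (1) shows that $\nu$ has no atoms, so this countable set is $\nu$-null. Since $\nu(Y)=1$, some $y$ avoids both null sets. $\blacksquare$

The singletons need separate care because terms with $r_i=0$ are left out of (2). Since $F$ is injective, $r_i=0$ if and only if $U_i$ is a singleton, if and only if $\operatorname{diam}U_i=0$.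

The measure comes from **Frostman's lemma** (Howroyd 1995; Mattila, *Geometry of Sets and Measures in Euclidean Spaces*, Thm 8.17): if $Y$ is compact metric and $\mathcal H^{d'}(Y)>0$ with $d'>0$, there are a Borel probability measure $\nu$ on $Y$ and $C<\infty$ satisfying (1). In particular this applies whenever $0<d'<\dim_HY$.

## 2. The identity map: $\dim_H(X\times Y)\ge\dim_HX+\dim_HY$

The simplest map is $F=\mathrm{id}$. Then $A_i=U_i$ and $r_i=\operatorname{diam}U_i$, so the comparison between $r_i$ and $\operatorname{diam}U_i$ holds with $\beta=1$ and nothing has to be proved about it. We get a product inequality, for which the reference is Howroyd 1996, *On Hausdorff and packing dimension of product spaces*.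

**Lemma 3.** If $X$ is a nonempty metric space and $Y$ a nonempty compact metric space, then $\dim_H(X\times Y)\ge\dim_HX+\dim_HY$.

**Proof.** If $\dim_HY=0$, note that $X\times Y$ contains isometric copies $X\times\{y\}$ of $X$. If $\dim_H(X\times Y)=\infty$, there is nothing to prove. Otherwise let $0<d'<\dim_HY$ and $s>\dim_H(X\times Y)$, take $\nu$ from Frostman's lemma, and apply Lemma 2 to $F=\mathrm{id}$. We obtain covers and a point $y$ with $g_n(y)\to0$.

Every $U_i^n$ that meets $X\times\{y\}$ has $r_i^n>0$ and $y\in K_i^n$. Hence
$$g_n(y)\ \ge\sum_{i:\ U_i^n\cap(X\times\{y\})\ne\emptyset}(r_i^n)^{s-d'},$$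
and there is at least one such $i$. All $r_i^n$ are less than $1$ for $n\ge 1$. If $s\le d'$, each term would be at least $1$, contradicting $g_n(y)\to0$. So $s>d'$. The projections to $X$ of these $U_i^n$ cover $X$ and have diameter at most $r_i^n<2^{-n}$, so $g_n(y)\to0$ gives $\mathcal H^{s-d'}(X)=0$, that is, $\dim_HX\le s-d'$. Let $s\downarrow\dim_H(X\times Y)$ and $d'\uparrow\dim_HY$. $\blacksquare$

The rest of the lecture does the same with a quasisymmetric map in place of the identity.

## 3. Quasisymmetric maps and minimal sets

**Definition.** Let $\eta:[0,\infty)\to[0,\infty)$ be a homeomorphism. An injective map $f$ between metric spaces $(X,d_X)$ and $(Y,d_Y)$ is $\eta$-quasisymmetric if for all distinct triples $x,y,z\in X$ and all $t>0$,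
$$\frac{d_X(x,y)}{d_X(y,z)}\le t\ \Longrightarrow\ \frac{d_Y(f(x),f(y))}{d_Y(f(y),f(z))}\le\eta(t).$$
A map is quasisymmetric if it is $\eta$-quasisymmetric for some $\eta$. Such maps are homeomorphisms onto their images.

Two examples will be used. The first is the snowflake map $\mathrm{id}:(X,d)\to(X,d^{1/p})$ with $p\ge1$. It is $t^{1/p}$-quasisymmetric, and it multiplies Hausdorff dimension by $p$, because each diameter is raised to the power $1/p$. The second is $x\mapsto x^2$ on $[0,1]$. For distinct $x,y,z$ with $|x-y|\le t|y-z|$ we have $x+y\le 2y+|x-y|\le 2y+t(y+z)\le(2+t)(y+z)$, so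
$$\frac{|x^2-y^2|}{|y^2-z^2|}=\frac{|x-y|}{|y-z|}\cdot\frac{x+y}{y+z}\le t(t+2),$$
and the map is $\eta$-quasisymmetric with $\eta(t)=t(t+2)$.

**Definition.** Let $\mathcal{QS}(X)$ be the collection of all quasisymmetric maps defined on $X$. The conformal dimension of $X$ is
$$\mathcal C\dim X=\inf_{f\in\mathcal{QS}(X)}\dim_Hf(X),$$
and $X$ is minimal (for conformal dimension) if $\mathcal C\dim X=\dim_HX$.

Taking $f=\mathrm{id}$ shows $\mathcal C\dim X\le\dim_HX$. Thus $X$ is minimal when no quasisymmetric map lowers its Hausdorff dimension. For example, $[0,1]$ is minimal: if $f$ is quasisymmetric on $[0,1]$, the image is connected with more than one point, so its Hausdorff dimension is at least $1$.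

We use the max metric on products. Any other standard product metric is bi-Lipschitz equivalent to it. This changes neither Hausdorff dimensions nor which maps are quasisymmetric, so it does not affect minimality.

The question is from Hrant Hakobyan, "Conformal dimension: Cantor sets and moduli", arXiv:0808.2672 (2008). Let $E\subset\mathbb R$ with $\dim_HE=1$. Is it true that $E\times Y$ is minimal for every nonempty compact $Y$ if and only if $E$ is minimal? The restriction to dimension $1$ is natural. By a result of Kovalev, $\dim_HX<1$ implies $\mathcal C\dim X=0$, so a minimal set in $\mathbb{R}$ of dimension less than $1$ has dimension $0$.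

One direction is immediate: take $Y$ to be a point. In the other direction, some $Y$ are easy. If $Y$ is finite, then $E\times Y$ is a finite union of copies of $E$, so $\dim_H(E\times Y)=\dim_HE$. On the other hand, any quasisymmetric map on $E\times Y$ restricts to one on a copy of $E$, so $\mathcal C\dim(E\times Y)\ge\mathcal C\dim E=\dim_HE$. The same argument works whenever $\dim_H(E\times Y)=\dim_HE$. It says nothing more once $Y$ has positive dimension, since then $\dim_H(E\times Y)\geq 1+\dim_H Y>1$ by Lemma 3.

There is also a known partial result. Suppose the minimal set $E$ supports a finite Borel measure $\lambda$ such that for every $\varepsilon>0$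
$$r^{1+\varepsilon}\lesssim\lambda(E\cap B_r(x))\lesssim r^{1-\varepsilon}\qquad\text{for all }x\in E,\ 0<r\le\operatorname{diam}E, \tag{3}$$
with constants depending on $\varepsilon$. Then $E\times Y$ is minimal for every nonempty compact $Y$. A sensible first attempt is to find such a $\lambda$ on every minimal $E$ of dimension $1$. This fails already for $E=[0,1]\cup\{2\}$. This set is minimal, because every image $f(E)$ contains the nondegenerate connected set $f([0,1])$. For $r<1$ the ball around $2$ meets $E$ only in $\{2\}$. The upper bound in (3), with some $\varepsilon<1$, forces $\lambda(\{2\})=0$, while the lower bound forces $\lambda(\{2\})>0$. So (3) is a real restriction, and we need an argument that puts no measure on $E$. The measure in Section 1 lives on $Y$, where Frostman's lemma always provides it.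

Here are the results. Packing dimension $\dim_P$ is recalled in Section 4. In Theorem B the right-hand side is read as $0$ when $a=0$, and likewise in the consequence when $\mathcal C\dim X=0$.

**Theorem A.** Let $E\subset\mathbb R$ with $\dim_HE=1$. Then $E\times Y$ is minimal for every nonempty compact $Y$ if and only if $E$ is minimal.

**Theorem B.** Let $X$ be a metric space with $0<\dim_PX<\infty$, $Y$ a nonempty compact metric space, $F:X\times Y\to Z$ quasisymmetric, and $a=\inf_{y\in Y}\dim_HF(X\times\{y\})$. Then
$$\dim_HF(X\times Y)\ \ge\ a\Bigl(1+\frac{\dim_HY}{\dim_PX}\Bigr).$$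
Consequently $\mathcal C\dim(X\times Y)\ge\mathcal C\dim X\,\bigl(1+\dim_HY/\dim_PX\bigr)$.

**Theorem C.** Let $X$ be a metric space with $\dim_HX=\dim_PX\in(0,\infty)$. Then $X\times Y$ is minimal for every nonempty compact $Y$ if and only if $X$ is minimal.

**Theorem D.**
1. Equality can hold in Theorem B.
2. For every $P>1$ there are compact metric spaces $X,Y$ with $X$ minimal, $\dim_HX=1$, $\dim_PX=P$, such that $X\times Y$ is not minimal. So in Theorem C the hypothesis $\dim_HX=\dim_PX$ cannot be relaxed to $\dim_PX\le\dim_HX+\kappa$ for any $\kappa>0$.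

So the answer to the question is yes.

## 4. Packing dimension and the upper bound for products

A subset of a metric space is $\rho$-separated if distinct points of it have distance at least $\rho$. For a totally bounded set $A$, let $N(A,\rho)$ be the largest cardinality of a $\rho$-separated subset. The upper box dimension of $A$ is $\limsup_{\rho\to0}\log N(A,\rho)/\log(1/\rho)$.

**Definition.** $\dim_PX$ is the infimum of all $Q$ for which $X=\bigcup_{j\in\mathbb N}X_j$ with each $X_j$ totally bounded and of upper box dimension less than $Q$.

The passage to countable unions matters. The set $\{0\}\cup\{1/n:n\ge1\}$ has upper box dimension $1/2$, but it is a countable union of points, so its packing dimension is $0$.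

We use the definition in this form. If $Q>\dim_PX$, there are bounded sets $X_j$ covering $X$ and integers $k_j$ such that
$$\text{every }2^{-k}\text{-separated subset of }X_j\text{ has at most }2^{kQ}\text{ points, for all }k\ge k_j. \tag{4}$$
A maximal $2^{-k}$-separated subset $S$ of a set $A$ has the property that the balls $B(x,2^{-k})$, $x\in S$, cover $A$. Thus for $k\ge k_j$ the set $X_j$ is covered by at most $2^{kQ}$ balls of radius $2^{-k}$. For $u>Q$ this gives $\sum\operatorname{diam}^u\le2^{kQ}(2\cdot2^{-k})^u\to0$ as $k\to\infty$, so $\mathcal H^u(X_j)=0$. Hence $\dim_HX\le\dim_PX$.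

**Lemma 4.** $\dim_H(X\times Y)\le\dim_PX+\dim_HY$.

**Proof.** We may assume both terms on the right are finite. Let $Q>\dim_PX$, $u>\dim_HY$, take $X_j,k_j$ as in (4), and fix $j$ and $\tau>0$. Since $\mathcal H^u(Y)=0$, we can cover $Y$ by sets $V_i$ with $\operatorname{diam}V_i\le v_i$, where the $v_i>0$ are as small as we like and $\sum_iv_i^u<\tau$. Let $k=k(i)$ be the integer with $2^{-k-1}<v_i\le2^{-k}$; if all $v_i\le2^{-k_j}$, then $k\ge k_j$.

Cover $X_j$ by at most $2^{kQ}\le v_i^{-Q}$ balls $B$ of radius $2^{-k}$. The sets $B\times V_i$ have diameter at most $2\cdot2^{-k}\le4v_i$. Taken over all $i$ and all these balls, they cover $X_j\times Y$, and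
$$\sum\operatorname{diam}(B\times V_i)^{Q+u}\le\sum_iv_i^{-Q}(4v_i)^{Q+u}\le4^{Q+u}\tau .$$
Since $\tau$ and the $v_i$ are arbitrarily small, $\mathcal H^{Q+u}(X_j\times Y)=0$. Hence $\dim_H(X_j\times Y)\le Q+u$ for every $j$, so $\dim_H(X\times Y)\le Q+u$. Let $Q\downarrow\dim_PX$ and $u\downarrow\dim_HY$. $\blacksquare$

## 5. How Theorem B gives Theorems C and A

**Proof of Theorem C from Theorem B.** If $X\times Y$ is minimal for every nonempty compact $Y$, take $Y$ to be a point. Then $X\times Y$ is isometric to $X$, so $X$ is minimal. Conversely, let $X$ be minimal and put $Q=\dim_HX=\dim_PX=\mathcal C\dim X\in(0,\infty)$. By Theorem B and Lemma 4,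
$$\mathcal C\dim(X\times Y)\ \ge\ Q\Bigl(1+\frac{\dim_HY}{Q}\Bigr)=Q+\dim_HY\ \ge\ \dim_H(X\times Y)\ \ge\ \mathcal C\dim(X\times Y).$$
All terms are equal (all are $\infty$ if $\dim_HY=\infty$), so $X\times Y$ is minimal. $\blacksquare$

**Proof of Theorem A from Theorem C.** Write $E=\bigcup_{n\in\mathbb Z}(E\cap[n,n+1])$. Each piece has upper box dimension at most $1$, so $\dim_PE\le1$. Hence $1=\dim_HE\le\dim_PE\le1$, and Theorem C applies. $\blacksquare$

No regularity of $E$ is used: it need not be closed, Borel or uniformly perfect, and it need not support a special measure. Everything now rests on Theorem B.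

## 6. Diameters of images of balls, and the points where they are too small

Let $F$ be quasisymmetric on $X\times Y$. Fix a fiber, put $f(x)=F(x,y)$, and write $R(x,r)=\operatorname{diam}f(B(x,r))$. Let $U$ be a set of the cover whose preimage $A$ contains $q=(x,y)$ and has diameter $r\in(0,\infty)$. Quasisymmetry compares all points at distance about $r$ from $q$, in the $X$ direction or not, so we expect $\operatorname{diam}U$ to be at least a constant times $R(x,r/6)$. To use the cost $g$ we therefore want a lower bound $R(x,r)\ge c\,r^\beta$ with $\beta$ as small as possible.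

What should $\beta$ be? If $X$ needs about $r^{-Q}$ balls of radius $r$, and all their images had diameter about $r^\beta$, then $f(X)$ would have dimension at most $Q/\beta$. Since $\dim_Hf(X)\ge a$, we expect $\beta=Q/a$. With this value, $s-d'/\beta=s-ad'/Q$, and comparison with $a$ gives $s\ge a(1+d'/Q)$, which is Theorem B.

The direct attempt is to prove $R(x,r)\ge c\,r^\beta$ at every point with $\beta$ close to $Q/a$. It fails. Take $f(x)=x^2$ on $X=[0,1]$, with $a=Q=1$. At $x=0$ we have $R(0,r)=r^2$ for $0<r\le1$. So the only uniform bound available is with exponent $2$. That bound does hold. If $0<r\le x$, the image of $[x-r,x]$ has length $r(2x-r)\ge r^2$. If $x<r\le1$, the ball contains $[0,\min\{x+r,1\}]\supset[0,r]$, whose image has length $r^2$. But $\beta=2$ would give only $s\ge1+d'/2$ in place of $1+d'$.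

The same example shows the remedy. Let $1<\beta<2$ and call $x$ bad if $R(x,2^{-k})<2^{-k\beta}$ for infinitely many $k\ge 0$. The point $0$ is bad. Let $x>0$, and let $0<r\le1$ satisfy $r^{\beta-1}\le x$. Then $r\le r^{\beta-1}\le x$, so
$$R(x,r)\ge r(2x-r)\ge xr\ge r^\beta .$$
So the inequality $R(x,2^{-k})\ge2^{-k\beta}$ holds for all $k\ge m$ once $2^{-m(\beta-1)}\le x$, and the only bad point is $0$. No single $m$ works for all $x>0$: for fixed $k\ge1$ we have $R(x,2^{-k})\le(x+2^{-k})^2$, which is below $2^{-k\beta}$ when $x$ is small. But the sets on which a given $m$ works exhaust $(0,1]$.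

This is the idea in general. Where the lower bound fails at infinitely many scales, the images of balls are so small that, by the counting (4), the image of the whole bad set has dimension less than $a$. Since $\dim_Hf(X)\ge a$, the bad set cannot carry $f(X)$. The rest of $X$ is a countable union of pieces on which the bound holds below a fixed scale, and one of these pieces has a large image. The order of choices matters: the fiber $y$ is chosen first, using only the covers and $\nu$, and the bad set is formed afterwards inside this one fiber. So no measurability in $y$ of the bad set is ever needed.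

## 7. Proof of Theorem B

**The second claim.** We derive the bound on $\mathcal C\dim$ from the first inequality. For each $y$, $X\times\{y\}$ is isometric to $X$ and $F|_{X\times\{y\}}$ is quasisymmetric, so $a\ge\mathcal C\dim X$. Insert this and take the infimum over $F$.

**Reductions and parameters.** We dispose of degenerate cases and fix the numbers. Put $d_0=\dim_HY$. Since $F(X\times\{y\})\subset F(X\times Y)$, we always have $\dim_HF(X\times Y)\ge a$. This settles $a=0$, $a=\infty$ and $d_0=0$. So let $0<a<\infty$ and $d_0>0$ (possibly $d_0=\infty$). Fix $0<d'<d_0$ and $Q>\dim_PX$. It suffices to prove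
$$\dim_HF(X\times Y)\ge a\Bigl(1+\frac{d'}Q\Bigr), \tag{5}$$
and then to let $d'\to d_0$ and $Q\to\dim_PX$. Suppose (5) fails. Choose $s$ with
$$\max\{\dim_HF(X\times Y),\ ad'/Q\}<s<a(1+d'/Q),$$
and, for $\varepsilon>0$, put
$$\beta=\frac{Q(1+\varepsilon)}a,\qquad t=s-\frac{d'}\beta=s-\frac{ad'}{Q(1+\varepsilon)}. \tag{6}$$
As $\varepsilon\to0$, $t$ tends to $s-ad'/Q\in(0,a)$. So we can fix $\varepsilon>0$ with $0<t<a$. Let $F$ be $\eta$-quasisymmetric and $H=\max\{1,\eta(1)\}$. Then
$$d(p',q)\le d(p,q)\ \Longrightarrow\ |F(p')-F(q)|\le H\,|F(p)-F(q)|. \tag{7}$$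
For distinct $p',q,p$ this is the definition with $t=1$. If $p'=q$ the left side is $0$; if $p=q$ then also $p'=q$; and if $p'=p$ use $H\ge1$. Finally fix $X_j,k_j$ as in (4).

**Step 1: choice of the fiber.** We pick the one fiber in which the rest of the proof takes place. Since $d'<\dim_HY$, Frostman's lemma gives $\nu$ with (1). Since $s>\dim_HF(X\times Y)$, we have $\mathcal H^s(F(X\times Y))=0$. Lemma 2 gives covers $(U_i^n)_i$ of $F(X\times Y)$ by nonempty subsets with $\operatorname{diam}U_i^n<2^{-n}$, and a point $y\in Y$, such that
$$g_n(y)=\sum_{i:\ r_i^n>0}\mathbf 1_{K_i^n}(y)\,(\operatorname{diam}U_i^n)^s\,(r_i^n)^{-d'}\ \longrightarrow\ 0, \tag{8}$$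
and no singleton $A_i^n$ meets $X\times\{y\}$. Fix this $y$. Put $f(x)=F(x,y)$ and $R(x,r)=\operatorname{diam}f(B(x,r))\in[0,\infty]$. By definition of $a$, $\dim_Hf(X)\ge a$.

**Step 2: the bad set has a small image.** We show that the points where $R(x,r)\ge r^\beta$ fails at arbitrarily small scales can be ignored. For integers $k\ge0$ let
$$\mathrm{Bad}_k=\{x\in X:\ R(x,2^{-k})<2^{-k\beta}\},$$
and let $\mathrm{Bad}$ be the set of $x$ lying in infinitely many $\mathrm{Bad}_k$. The claim is
$$\dim_Hf(\mathrm{Bad})\le\frac a{1+\varepsilon}<a. \tag{9}$$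

Fix $j$ and $K\ge\max\{k_j,0\}$. For $k\ge K$ let $S_k$ be a maximal $2^{-k}$-separated subset of $\mathrm{Bad}_k\cap X_j$. It has at most $2^{kQ}$ points by (4), and the balls $B(x,2^{-k})$, $x\in S_k$, cover $\mathrm{Bad}_k\cap X_j$. Every point of $\mathrm{Bad}\cap X_j$ lies in $\mathrm{Bad}_k$ for some $k\ge K$. So the sets $f(B(x,2^{-k}))$ with $k\ge K$ and $x\in S_k$ cover $f(\mathrm{Bad}\cap X_j)$. Since $S_k\subset\mathrm{Bad}_k$, their diameters are less than $2^{-k\beta}\le2^{-K\beta}$. For $u>Q/\beta=a/(1+\varepsilon)$,
$$\sum_{k\ge K}\sum_{x\in S_k}R(x,2^{-k})^u\le\sum_{k\ge K}2^{kQ-k\beta u}\ \longrightarrow\ 0\qquad(K\to\infty),$$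
because this is the tail of a convergent geometric series. So $\mathcal H^u(f(\mathrm{Bad}\cap X_j))=0$ for every $j$. Taking the union over $j$ and letting $u\downarrow a/(1+\varepsilon)$ gives (9).

**Step 3: a good piece with a large image.** We find one set on which the lower bound holds uniformly below a fixed scale, with an image that is still large. For $m\ge0$ let
$$G_m=\{x\in X:\ R(x,2^{-k})\ge2^{-k\beta}\ \text{ for all } k\ge m\}.$$
A point that is not bad lies in some $G_m$, so $X=\mathrm{Bad}\cup\bigcup_{m,j}(G_m\cap X_j)$. If $\dim_Hf(G_m\cap X_j)\le t$ held for all $m,j$, countable stability and (9) would give $\dim_Hf(X)\le\max\{t,a/(1+\varepsilon)\}<a$, a contradiction. So we can fix $m$ and $j$ such that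
$$G:=G_m\cap X_j\qquad\text{satisfies}\qquad\mathcal H^t(f(G))>0. \tag{10}$$

**Step 4: small image implies small preimage.** The lower bound on $G$ is available only at scales $2^{-k}$ with $k\ge m$. So we must know that sets $U_i^n$ of tiny diameter meeting $f(G)$ have preimages of diameter at most $2^{-m}$. The space $X$ need not be compact, so we cannot invoke uniform continuity of $F^{-1}$. The claim is that for every $\delta>0$ there is $c_\delta>0$ such that
$$q\in X_j\times Y,\ \ p\in X\times Y,\ \ d(q,p)\ge\delta\quad\Longrightarrow\quad|F(q)-F(p)|\ge c_\delta. \tag{11}$$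

Since $\dim_PX>0$, $X$ has more than one point. Fix distinct $a_0,b_0\in X\times Y$. Since $X_j$ and $Y$ are bounded, there is $D\in(0,\infty)$ with $d(q,a_0)\le D$ and $d(q,b_0)\le D$ for all $q\in X_j\times Y$. Put $\ell=\tfrac12|F(a_0)-F(b_0)|>0$. Let $q,p$ be as in (11). By the triangle inequality, one of $a_0,b_0$, call it $a'$, satisfies $|F(q)-F(a')|\ge\ell$. In particular $a'\ne q$. If $p=a'$, then $|F(q)-F(p)|\ge\ell$. If $p\ne a'$, the points $a',q,p$ are distinct and $d(a',q)/d(q,p)\le D/\delta$, so
$$\ell\le|F(a')-F(q)|\le\eta(D/\delta)\,|F(q)-F(p)|.$$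
Hence $c_\delta=\min\{\ell,\ \ell/\eta(D/\delta)\}$ works.

**Step 5: comparison of $\operatorname{diam}U$ with $r$.** We prove the inequality that turns the cost into a sum with exponent $t$. Let $\delta=2^{-m-1}$ and take any $n$ with $2^{-n}<c_\delta$. Let $U=U_i^n$ meet $f(G)$, and write $A=A_i^n$, $r=r_i^n$. The claim is
$$0<r\le2^{-m}\qquad\text{and}\qquad\operatorname{diam}U\ge c\,r^\beta,\quad c=\frac{6^{-\beta}}{2H}. \tag{12}$$

Pick $x\in G$ with $f(x)\in U$, so that $q:=(x,y)\in A$. By the choice of $y$ in Step 1, $A$ is not a singleton, so $r>0$. For $p\in A$ we have $|F(q)-F(p)|\le\operatorname{diam}U<2^{-n}<c_\delta$, so $d(q,p)<\delta$ by (11). Hence $A\subset B(q,\delta)$ and $r\le2\delta=2^{-m}$.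

Since $r\le2\sup_{p\in A}d(q,p)$, there is $p\in A$ with $d(q,p)\ge r/3$. Let $k$ be the integer with $2^{-k}\le r/3<2^{-k+1}$. Then $2^{-k}\le r/3<2^{-m}$, so $k\ge m$. For every $x'\in B(x,2^{-k})$,
$$d((x',y),q)=d_X(x',x)\le2^{-k}\le r/3\le d(q,p),$$
so (7) gives $|f(x')-f(x)|\le H|F(p)-F(q)|\le H\operatorname{diam}U$. Therefore $R(x,2^{-k})\le2H\operatorname{diam}U$. On the other hand $x\in G_m$ and $k\ge m$, so $R(x,2^{-k})\ge2^{-k\beta}\ge(r/6)^\beta$, where we used $2^{-k}>r/6$. Together these two bounds give (12).

**Step 6: contradiction.** We insert (12) into the cost on the fiber. Let $n$ be as in Step 5. For every $i$ with $U_i^n\cap f(G)\ne\emptyset$, the fiber $X\times\{y\}$ meets $A_i^n$, so $y\in K_i^n$. By (12), $r_i^n>0$ and $r_i^n\le(\operatorname{diam}U_i^n/c)^{1/\beta}$, so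
$$(r_i^n)^{-d'}\ge c^{d'/\beta}(\operatorname{diam}U_i^n)^{-d'/\beta}.$$
Keeping only these $i$ in (8) and using $t=s-d'/\beta$,
$$g_n(y)\ \ge\ c^{d'/\beta}\sum_{i:\ U_i^n\cap f(G)\ne\emptyset}(\operatorname{diam}U_i^n)^{t}.$$
The sets $U_i^n$ in this sum cover $f(G)$ and have diameters less than $2^{-n}$. Let $n\to\infty$. Since $g_n(y)\to0$, we get $\mathcal H^t(f(G))=0$, contradicting (10). This proves (5) and Theorem B. $\blacksquare$

## 8. Snowflakes: equality in Theorem B

This section proves part 1 of Theorem D. Let $Y$ be a nonempty compact metric space with $\dim_HY<\infty$, let $X=[0,1]$ and $p\ge1$, and take the snowflake map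
$$F=\mathrm{id}:(X\times Y,d)\to(X\times Y,d^{1/p}),$$
which is $t^{1/p}$-quasisymmetric. Every fiber image has dimension $p$, so $a=p$. Since $\dim_H[0,1]=\dim_P[0,1]=1$, Lemmas 3 and 4 give $\dim_H(X\times Y)=1+\dim_HY$. Hence
$$\dim_HF(X\times Y)=p(1+\dim_HY)=a\Bigl(1+\frac{\dim_HY}{\dim_PX}\Bigr).$$

If we want values of $a$ below $\dim_HX$ as well, we can use ultrametric spaces, that is, spaces in which $d(x,z)\le\max\{d(x,y),d(y,z)\}$. Every positive power of an ultrametric is an ultrametric, and the max metric on a product of ultrametric spaces is an ultrametric. Let $X,Y$ be nonempty compact ultrametric spaces with $\dim_HX=\dim_PX=Q\in(0,\infty)$ and $\dim_HY<\infty$. Then $F=\mathrm{id}:(X\times Y,d)\to(X\times Y,d^{1/p})$ is $t^{1/p}$-quasisymmetric for every $p>0$. Here $a=pQ$, and Lemmas 3 and 4 give $\dim_H(X\times Y)=Q+\dim_HY$. So $\dim_HF(X\times Y)=p(Q+\dim_HY)=a(1+\dim_HY/Q)$, and equality holds with any prescribed $a>0$. $\blacksquare$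

## 9. Two zero-dimensional sets with a large product, next to an interval

This section proves part 2 of Theorem D. Fix $P>1$ and put $b=2^{1/P}$.

**Step 1: a symbolic space of dimension $P$.** This is the space that we will split into two factors. On $\Omega=\{0,1\}^{\mathbb N}$, with indices starting at $1$, put $\rho(\omega,\omega')=b^{-(n-1)}$, where $n\ge1$ is the first index at which $\omega$ and $\omega'$ differ. This is an ultrametric of diameter $1$, and $\Omega$ is compact. We check that
$$\dim_H\Omega=\dim_P\Omega=\frac{\log2}{\log b}=P. \tag{13}$$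
Fixing the first $n$ digits cuts $\Omega$ into $2^n$ cylinders of diameter $b^{-n}$. If $b^{-n}<\sigma\le b^{-(n-1)}$ with $n\ge1$, a $\sigma$-separated set has at most one point in each of these cylinders, hence at most $2^n$ points. So the upper box dimension is at most $\log2/\log b=P$, and $\dim_P\Omega\le P$. For the lower bound let $\mu$ be the coin-tossing measure. If $b^{-n}\le r<b^{-(n-1)}$ with $n\ge1$, the ball $B(\omega,r)$ is a cylinder of length $n$, so $\mu(B(\omega,r))=2^{-n}=b^{-nP}\le r^P$; for $r\ge1$ trivially $\mu(B(\omega,r))\le r^P$. By the mass distribution principle $\dim_H\Omega\ge P$. Since $\dim_H\le\dim_P$, (13) follows.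

**Step 2: two factors of Hausdorff dimension $0$.** We distribute the digits over two factors in long alternating blocks, so that each factor is very thin at infinitely many scales. Let $1=n_0<n_1<\cdots$ be integers with $n_{j+1}/n_j\to\infty$, and let $S=\bigcup_j[n_{2j},n_{2j+1})\cap\mathbb N$. For $T\subset\mathbb N$ let $\Omega_T=\{\omega\in\Omega:\omega_n=0\text{ for all }n\notin T\}$. Put
$$X_2=\Omega_S,\qquad Y=\Omega_{\mathbb N\setminus S}.$$
These are compact ultrametric spaces of diameter at most $1$. Group the points of $X_2$ by their digits with index less than $n_{2j+2}$. The only free ones among these digits have index less than $n_{2j+1}$, so there are at most $2^{n_{2j+1}}$ groups, each of diameter at most $b^{-(n_{2j+2}-1)}$. For every $u>0$,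
$$2^{n_{2j+1}}\,b^{-u(n_{2j+2}-1)}\to0\qquad(j\to\infty),$$
because $n_{2j+1}/n_{2j+2}\to0$. Hence $\dim_HX_2=0$. The same argument with indices shifted by one (digits with index less than $n_{2j+3}$, free only below $n_{2j+2}$) gives $\dim_HY=0$.

**Step 3: the product is all of $\Omega$.** We now see that the product of these two thin sets has dimension $P$. The map $(\omega,\omega')\mapsto\omega+\omega'$ (digitwise sum) is a bijection from $X_2\times Y$ onto $\Omega$. The first index at which two sums differ is the smaller of the first indices at which the components differ, so the map is an isometry for the max metric. Hence $X_2\times Y$ is ultrametric with $\dim_H(X_2\times Y)=P$. By Lemma 4,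
$$P\le\dim_PX_2+\dim_HY=\dim_PX_2\le\dim_P\Omega=P,$$
so $\dim_PX_2=P$.

**Step 4: the space $X$.** We add an interval to force minimality. Let $X=[0,1]\sqcup X_2$, with distance $1$ between points of different pieces. Both pieces have diameter at most $1$, so this is a compact metric space. We have $\dim_HX=\max\{1,0\}=1$ and $\dim_PX=\max\{1,P\}=P$. For every quasisymmetric $f$ on $X$, the set $f([0,1])$ is connected with more than one point, so $\dim_Hf(X)\ge1$. Hence $X$ is minimal.

**Step 5: $X\times Y$ is not minimal.** We shrink the part with large product by a power of its metric and leave the other part alone. We have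
$$X\times Y=([0,1]\times Y)\sqcup(X_2\times Y).$$
Since $\operatorname{diam}Y\le1$, points of different blocks have distance exactly $1$, and each block has diameter at most $1$. Let $p\ge P$ and define $d^*$ to be $d$ on the first block, $d^p$ on the second block, and $1$ between the blocks. On the second block $d^p$ is an ultrametric. For a triple with points in both blocks, two of the distances are $1$ and the third is at most $1$, so the triangle inequality holds. Thus $d^*$ is a metric.

Consider distinct $x,y,z$ with middle point $y$. If $y$ is in the first block, then $d^*(y,\cdot)=d(y,\cdot)$. If $y$ is in the second block, then $d^*(y,\cdot)=d(y,\cdot)^p$, since $1=1^p$. So $d(x,y)/d(y,z)\le t$ implies $d^*(x,y)/d^*(y,z)\le\max\{t,t^p\}$. The identity from $(X\times Y,d)$ to $(X\times Y,d^*)$ is therefore quasisymmetric with $\eta(t)=\max\{t,t^p\}$.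

By Lemma 4, $\dim_H([0,1]\times Y)\le1+0$, and it is at least $1$. The second block has dimension $P/p\le1$ in the metric $d^*$. So the image has Hausdorff dimension $\max\{1,P/p\}=1$, whereas
$$\dim_H(X\times Y)\ge\dim_H(X_2\times Y)=P>1 .$$
Hence $\mathcal C\dim(X\times Y)\le1<\dim_H(X\times Y)$, and $X\times Y$ is not minimal. Given $\kappa>0$, the choice $P=1+\kappa$ gives $\dim_PX=\dim_HX+\kappa$, so the hypothesis $\dim_HX=\dim_PX$ in Theorem C cannot be relaxed as stated. $\blacksquare$
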